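\title{A counterexample to a parity conjecture for the $\mathfrak p^+$-homology of simple Harish-Chandra modules}

\begin{abstract}
Let $G$ be a connected real reductive group of Hermitian symmetric type with maximal compact subgroup $K$. It has been conjectured that for a simple Harish-Chandra module $X$ the even and the odd part of the Lie algebra homology $H_*(\mathfrak p^+,X)$ have no $K$-type in common. We show that this fails for $U(n,n)$ and $SU(n,n)$ for every $n\ge 3$. For $n=3$ we construct a simple module $X$ and a $K$-type that occurs exactly once in $H_3(\mathfrak p^+,X)$ and exactly once in $H_6(\mathfrak p^+,X)$. The modules are subquotients of the ring of regular functions on $GL_n$, whose $\mathfrak p^+$-homology is the de Rham cohomology of $GL_n$.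
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Let $G$ be a connected real reductive Lie group of Hermitian symmetric type, $K$ a maximal compact subgroup, and $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the complexified Cartan decomposition. Then $\mathfrak p=\mathfrak p^+\oplus\mathfrak p^-$, where $\mathfrak p^\pm$ are abelian subalgebras stable under $K$. A \emph{Harish-Chandra module} is a $(\mathfrak g,K)$-module: a complex vector space $X$ with an action of $\mathfrak g$ and a locally finite action of $K$ whose differential is the action of $\mathfrak k$, such that the action map $\mathfrak g\otimes X\to X$ is $K$-equivariant. A $(\mathfrak p^+,K)$-module is a $\mathfrak p^+$-module $M$ with a locally finite action of $K$ such that $\mathfrak p^+\otimes M\to M$ is $K$-equivariant.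

For a $(\mathfrak p^+,K)$-module $M$, the homology $H_*(\mathfrak p^+,M)$ is the homology of the complex $C_d(M)=\wedge^d\mathfrak p^+\otimes M$ with differential
\begin{equation}\label{eq:diff}
\partial(B_1\wedge\dots\wedge B_d\otimes m)=\sum_{r=1}^d(-1)^{r-1}B_1\wedge\dots\wedge\widehat{B_r}\wedge\dots\wedge B_d\otimes B_rm .
\end{equation}
There is no bracket term because $\mathfrak p^+$ is abelian. The differential commutes with $K$, so the homology is a $K$-module. Put
\[
H_+(\mathfrak p^+,M)=\bigoplus_{j\ge0}H_{2j}(\mathfrak p^+,M),\qquad H_-(\mathfrak p^+,M)=\bigoplus_{j\ge0}H_{2j+1}(\mathfrak p^+,M).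
\]
Let $\widetilde K$ be the spin double cover of $K$, the pullback of $K\to SO(\mathfrak p_0)$ along $\operatorname{Spin}(\mathfrak p_0)\to SO(\mathfrak p_0)$, where $\mathfrak p_0$ is the real form of $\mathfrak p$. It acts on the homology through $\widetilde K\to K$. The following conjecture is stated in \cite{Huang}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $X$ is a simple Harish-Chandra module, then}
\begin{equation}\label{eq:conj}
\operatorname{Hom}_{\widetilde K}\bigl(H_+(\mathfrak p^+,X),H_-(\mathfrak p^+,X)\bigr)=0 .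
\end{equation}

Since $\widetilde K\to K$ is onto, we may replace $\widetilde K$ by $K$. For an irreducible $K$-module $W$ and a locally finite $K$-module $M$ write $M_W=\operatorname{Hom}_K(W,M)$. As $K$ is compact, $M$ is a direct sum of irreducible modules and $M\mapsto M_W$ is exact; in particular $H_d(\mathfrak p^+,M)_W$ is the homology of the complex $C_\bullet(M)_W$. Condition \eqref{eq:conj} says that no $W$ occurs in both $H_+$ and $H_-$.

To see what this would give, suppose that every $K$-type has finite multiplicity in $X$. Then the \emph{index} of $X$ at $W$,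
\[
\dim H_+(\mathfrak p^+,X)_W-\dim H_-(\mathfrak p^+,X)_W=\sum_d(-1)^d\dim(\wedge^d\mathfrak p^+\otimes X)_W ,
\]
depends only on the restriction of $X$ to $K$. If \eqref{eq:conj} holds, nothing cancels on the left, and both $H_+$ and $H_-$ can be read off from the $K$-types of $X$ without computing a differential.

\subsection*{The group $U(n,n)$}
Let $G=U(n,n)$ be the group preserving the Hermitian form $\operatorname{diag}(1_n,-1_n)$, with $K=U(n)\times U(n)$. Write elements of $\mathfrak g=\mathfrak{gl}_{2n}(\mathbb C)$ in $n\times n$ blocks $\begin{pmatrix}A&B\\C&D\end{pmatrix}$. Then $\mathfrak k=\{B=C=0\}$, and we let $\mathfrak p^+$ be the $B$-block and $\mathfrak p^-$ the $C$-block. All $K$-modules below are restrictions of algebraic representations of $K_{\mathbb C}=GL(V_1)\times GL(V_2)$, $V_1=V_2=\mathbb C^n$. Since $(k_1,k_2)$ sends $B$ to $k_1Bk_2^{-1}$, we have $\mathfrak p^+=V_1\otimes V_2^*$. The central element $\zeta_t=(t\cdot1_n,1_n)$ of $K$, $|t|=1$, acts on $\mathfrak p^\pm$ by $t^{\pm1}$.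

The first examples one tries satisfy the conjecture.
\begin{itemize}
\item For the trivial module $H_d=\wedge^d\mathfrak p^+$, on which $\zeta_t$ acts by $t^d$. Different degrees share no $K$-type.
\item If $X$ is free over $U(\mathfrak p^+)=S(\mathfrak p^+)$, the complex \eqref{eq:diff} is a sum of Koszul complexes and the homology is concentrated in degree $0$.
\item Let $n=1$ and let $X$ be simple. Then $H_1=\mathfrak p^+\otimes X^{\mathfrak p^+}$ and $H_0=X/\mathfrak p^+X$. If $v\in X^{\mathfrak p^+}$ is a nonzero $K$-eigenvector with $\zeta_tv=t^wv$, then $X=U(\mathfrak p^-)v$, so all exponents of $\zeta_t$ on $X$ are at most $w$. The $K$-type $\mathfrak p^+\otimes\mathbb Cv$ has exponent $w+1$ and therefore does not occur in $H_0$.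
\end{itemize}
These cases suggest that \eqref{eq:conj} holds in general. It does not. Write $\det_j$ for the character $\det V_j$ and put
\[
E=\det\nolimits_1^{\,n+1}\otimes\,\mathfrak{sl}(V_2)\otimes\det\nolimits_2 ,
\]
an irreducible $K$-module of dimension $n^2-1$.

\begin{theorem}\label{thm:A}
Let $G=U(3,3)$. There is a simple $(\mathfrak g,K)$-module $X$ such that $\dim\operatorname{Hom}_K(E,H_d(\mathfrak p^+,X))$ equals $1$ for $d=3$ and $d=6$, and $0$ for all other $d$. Hence $\operatorname{Hom}_{\widetilde K}(H_+(\mathfrak p^+,X),H_-(\mathfrak p^+,X))\ne0$.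
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G=U(n,n)$ with $n\ge3$, and let $1\le i\le n-2$. There is a simple $(\mathfrak g,K)$-module $X_i$, given explicitly in Section~\ref{sec:simple}, such that $E$ occurs with multiplicity exactly one in both
\[
H_{i(i+2)}(\mathfrak p^+,X_i)\qquad\text{and}\qquad H_{n^2-(n-i)^2+1}(\mathfrak p^+,X_i).
\]
These degrees have opposite parity. For $i=1$ the multiplicity of $E$ in $H_d(\mathfrak p^+,X_1)$ is $1$ for $d\in\{3\}\cup\{6,8,\dots,2n\}$ and $0$ otherwise. For $i=n-2$ it is $1$ for $d=n^2-3$ and for $d=n^2-2n+2a$ with $0\le a\le n-3$, and $0$ otherwise.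
\end{theorem}

In Section~\ref{sec:other} we transfer the counterexamples to $SU(n,n)$, to the opposite labeling of $\mathfrak p^\pm$, and to products. We make no claim about which other groups or classes of modules satisfy the conjecture.

\subsection*{The idea}
The differential \eqref{eq:diff} of a simple module is hard to compute directly, and we never compute it. Instead we place $X_i$ in the middle of a filtration $F_0\subset F_1\subset F_2$ of $(\mathfrak p^+,K)$-modules, $X_i\cong F_1/F_0$, such that $H_*(\mathfrak p^+,F_2)_E=0$ for a geometric reason, while the $E$-parts of the complexes of the outer layers $F_0$ and $F_2/F_1$ each live in degrees of a single parity and so have zero differential. The homology of $X_i$ must then cancel the homology of both outer layers, and these have opposite parities. For $n=3$ the $E$-part of $C_\bullet(F_2)$ is an exact complex of dimensions $1,2,3,3,2,1$ in degrees $2,\dots,7$, and the complex of $X$ is what remains when the two end terms are removed. The remainder has homology $\mathbb C$ at each of its ends,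 in degrees $3$ and $6$.

From now on $G=U(n,n)$ and $H_d(M)=H_d(\mathfrak p^+,M)$.

\section{Regular functions on $GL_n$ as a Harish-Chandra module}\label{sec:R}

We want a module whose $\mathfrak p^+$-homology can be found without computation. If $\mathfrak p^+$ acts by constant vector fields on the functions on an open subset of $M_n(\mathbb C)$, the homology is the de Rham cohomology of that set. The group $GL_{2n}(\mathbb C)$ acts locally on $M_n(\mathbb C)$ by fractional linear maps, with $\mathfrak p^+$ generating the translations, and $GL_n\subset M_n(\mathbb C)$ is the open orbit of $K_{\mathbb C}$. This leads to the ring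
\[
R=\mathbb C[z_{pq},\det(z)^{-1}]
\]
of regular functions on $GL_n$.

\subsection*{The action}
For $h=(h_{pq})_{p,q=1,2}\in GL_{2n}(\mathbb C)$ in block form put $j(h,z)=h_{21}z+h_{22}$ and $h\cdot z=(h_{11}z+h_{12})\,j(h,z)^{-1}$. The identity $h\binom z1=\binom{h\cdot z}1j(h,z)$ of $2n\times n$ matrices gives $j(hh',z)=j(h,h'\cdot z)\,j(h',z)$. Hence, for the integer $\kappa=n+2$,
\[
(\pi(g)f)(z)=\det j(g^{-1},z)^{-\kappa}f(g^{-1}\cdot z)
\]
is a local action on holomorphic functions. (The choice of $\kappa$ is explained in Remark~\ref{rem:kappa}.) Let $\partial_Y$ be the derivative along the vector field $z\mapsto Y(z)$. For $g=\exp(sC)$ we get $\det(1-sCz)^{-\kappa}f(z(1-sCz)^{-1})$, and the other three blocks give $f(z-sB)$, $f(e^{-sA}z)$ and $\det(e^{sD})^{\kappa}f(ze^{sD})$. Differentiating at $s=0$,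
\begin{align*}
\pi(B)f&=-\partial_Bf, & \pi(C)f&=\partial_{zCz}f+\kappa\operatorname{tr}(Cz)f,\\
\pi(A)f&=-\partial_{Az}f, & \pi(D)f&=\partial_{zD}f+\kappa\operatorname{tr}(D)f .
\end{align*}
These operators preserve $R$ and define a representation of $\mathfrak g$. The subgroup $K_{\mathbb C}$ acts on $R$ globally, by
\begin{equation}\label{eq:Kaction}
\bigl((k_1,k_2)f\bigr)(z)=\det(k_2)^\kappa f(k_1^{-1}zk_2).
\end{equation}
Both actions come from $\pi$, so they are compatible, and $R$ is a $(\mathfrak g,K)$-module.

\subsection*{The $K$-types}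
A weight $\alpha\in\mathbb Z^n$ is \emph{dominant} if $\alpha_1\ge\dots\ge\alpha_n$. Let $S_\alpha=S_\alpha(V)$ be the irreducible representation of $GL(V)$, $V=\mathbb C^n$, with highest weight $\alpha$, and let $\varepsilon_1,\dots,\varepsilon_n$ be the standard basis of $\mathbb Z^n$, so that $V=S_{\varepsilon_1}$ and $V^*=S_{-\varepsilon_n}$. We use two standard facts. The \emph{Peter--Weyl theorem} says that $R=\bigoplus_\alpha R_\alpha$, where $R_\alpha\cong S_\alpha^*\otimes S_\alpha$ is the span of the matrix coefficients $z\mapsto\langle\xi,S_\alpha(z)v\rangle$. The \emph{Pieri rule} says that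
\begin{equation}\label{eq:pieri}
V\otimes S_\alpha=\bigoplus_jS_{\alpha+\varepsilon_j},\qquad V^*\otimes S_\alpha=\bigoplus_jS_{\alpha-\varepsilon_j},
\end{equation}
the sums running over those $j$ for which the weight is dominant. By \eqref{eq:Kaction},
\begin{equation}\label{eq:Ktype}
R_\alpha\cong S_\alpha(V_1)^*\otimes S_\alpha(V_2)\otimes\det\nolimits_2^{\,\kappa} .
\end{equation}
These $K$-modules are irreducible and pairwise non-isomorphic: $R$ is multiplicity free.

Put $u_C=\operatorname{tr}(Cz)$ and $w_B=\operatorname{tr}(z^{-1}B)$. The $u_C$ form the space $R_{\varepsilon_1}$ and the $w_B$ form the space $R_{-\varepsilon_n}$. Products of matrix coefficients of two representations span the matrix coefficients of their tensor product, so \eqref{eq:pieri} gives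
\begin{equation}\label{eq:products}
R_{\varepsilon_1}R_\alpha=\bigoplus_jR_{\alpha+\varepsilon_j},\qquad R_{-\varepsilon_n}R_\alpha=\bigoplus_jR_{\alpha-\varepsilon_j},
\end{equation}
where the left sides denote spans of products.

\subsection*{How $\mathfrak p^\pm$ move the $K$-types}
To a dominant $\alpha$ attach the odd integers
\[
\lambda_j=2(\alpha_j-j)+2n+3,\qquad\lambda_1>\dots>\lambda_n .
\]
This is a bijection from dominant weights to $n$-element sets $\Lambda$ of odd integers, and we write $R_\Lambda=R_\alpha$. The weight $\alpha\pm\varepsilon_j$ is dominant exactly when $\lambda_j\pm2\notin\Lambda$. For $n=1$ and $f=z^a$ we have $\lambda=2a+3$, and the formulas above read $\pi(C)z^a=C(a+3)z^{a+1}$ and $\pi(B)z^a=-Baz^{a-1}$, with coefficients $a+3=\frac12(\lambda+3)$ and $a=\frac12(\lambda-3)$. The same coefficients appear for all $n$. Let $P_\beta\colon R\to R_\beta$ be the projection.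

\begin{lemma}\label{lem:trans}
For $f\in R_\alpha$,
\[
\pi(C)f=\sum_j\tfrac12(\lambda_j+3)\,P_{\alpha+\varepsilon_j}(u_Cf),\qquad\pi(B)f=-\sum_j\tfrac12(\lambda_j-3)\,P_{\alpha-\varepsilon_j}(w_Bf),
\]
the sums running over those $j$ for which the weight is dominant.
\end{lemma}

\begin{proof}
The point is to express the first-order operators $\partial_{zCz}$ and $\partial_B$ through multiplication and a Casimir operator, which is scalar on each $R_\beta$. Let $r(D)=\partial_{zD}$ be the right regular representation of $\mathfrak{gl}_n$, let $e_{pq}$ be the matrix units, and let $\Omega=\sum_{p,q}r(e_{pq})r(e_{qp})$. On a highest weight vector of weight $\alpha$ the terms with $p>q$ vanish, those with $p<q$ give $\alpha_p-\alpha_q$, and those with $p=q$ give $\alpha_p^2$. So $\Omega$ acts on $R_\alpha$ by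
\[
c(\alpha)=\sum_j\alpha_j(\alpha_j+n+1-2j),
\]
and $c(\varepsilon_1)=c(-\varepsilon_n)=n$, $c(\alpha\pm\varepsilon_j)-c(\alpha)=1\pm(2\alpha_j+n+1-2j)$. By the Leibniz rule,
\begin{equation}\label{eq:leibniz}
\sum_{p,q}\bigl(r(e_{qp})\phi\bigr)\bigl(r(e_{pq})f\bigr)=\tfrac12\bigl[\Omega(\phi f)-(\Omega\phi)f-\phi\,\Omega f\bigr].
\end{equation}

For $\phi=u_C$ we have $r(e_{qp})\phi=\operatorname{tr}(Cze_{qp})=(Cz)_{pq}$, and the left side of \eqref{eq:leibniz} is $\sum_{p,q}(Cz)_{pq}\,r(e_{pq})f=\partial_{zCz}f$. By \eqref{eq:products}, $u_Cf$ lies in $\bigoplus_jR_{\alpha+\varepsilon_j}$, and the component of the right side in $R_{\alpha+\varepsilon_j}$ is $P_{\alpha+\varepsilon_j}(u_Cf)$ times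
\[
\tfrac12\bigl[c(\alpha+\varepsilon_j)-n-c(\alpha)\bigr]=\alpha_j+1-j .
\]
Adding $\kappa=n+2$ gives $\alpha_j-j+n+3=\frac12(\lambda_j+3)$.

For $\phi=w_B$ we have $r(e_{qp})\phi=-\operatorname{tr}(e_{qp}z^{-1}B)=-(z^{-1}B)_{pq}$. Since $B=z(z^{-1}B)$, the left side of \eqref{eq:leibniz} is $-\partial_Bf=\pi(B)f$. The component of the right side in $R_{\alpha-\varepsilon_j}$ is $P_{\alpha-\varepsilon_j}(w_Bf)$ times
\[
\tfrac12\bigl[c(\alpha-\varepsilon_j)-n-c(\alpha)\bigr]=-(\alpha_j+n-j)=-\tfrac12(\lambda_j-3).\qedhere
\]
\end{proof}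

A \emph{move} replaces one element $\lambda\in\Lambda$ by $\lambda+2$ (raising) or $\lambda-2$ (lowering), provided that the new element is not already in $\Lambda$. The moves $3\to1$ and $-3\to-1$ are \emph{blocked}; all others are \emph{allowed}:
\[
\cdots\leftrightarrow-5\leftrightarrow-3\;\leftarrow\;-1\leftrightarrow1\;\rightarrow\;3\leftrightarrow5\leftrightarrow\cdots
\]
For a family $T$ of $n$-element sets of odd integers put $R_T=\bigoplus_{\Lambda\in T}R_\Lambda$.

\begin{corollary}\label{cor:sub}
The $(\mathfrak g,K)$-submodules of $R$ are the spaces $R_T$ with $T$ closed under allowed moves. The $(\mathfrak p^+,K)$-submodules of $R$ are the spaces $R_T$ with $T$ closed under allowed lowering moves.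
\end{corollary}

\begin{proof}
Since $R$ is multiplicity free, the $K$-stable subspaces are the $R_T$. By \eqref{eq:products} the maps $C\otimes f\mapsto P_{\alpha+\varepsilon_j}(u_Cf)$ and $B\otimes f\mapsto P_{\alpha-\varepsilon_j}(w_Bf)$ are onto $R_{\alpha+\varepsilon_j}$ and $R_{\alpha-\varepsilon_j}$. By Lemma~\ref{lem:trans}, the $K$-stable span of $\pi(\mathfrak p^-)R_\Lambda$ is therefore the sum of the $R_{\Lambda'}$ with $\Lambda'$ obtained from $\Lambda$ by raising some $\lambda\ne-3$, and the span of $\pi(\mathfrak p^+)R_\Lambda$ is the sum of the $R_{\Lambda'}$ with $\Lambda'$ obtained by lowering some $\lambda\neq3$.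
\end{proof}

\section{The simple modules $X_i$}\label{sec:simple}

The two blocked moves cut the odd integers into \emph{high} ones ($\ge3$), \emph{middle} ones ($\pm1$) and \emph{low} ones ($\le-3$). Let $n_+,n_0,n_-$ count the high, middle and low elements of $\Lambda$. Then $n_++n_0+n_-=n$ and $n_0\le2$. An element can stop being high only by the move $3\to1$ and stop being low only by $-3\to-1$. Hence
\begin{equation}\label{eq:monotone}
\text{$n_+$ and $n_-$ do not decrease under allowed moves.}
\end{equation}
Fix $1\le i\le n-2$ and put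
\[
S=\{\Lambda:n_+\ge i,\ n_-\ge n-1-i\},\qquad S'=\{\Lambda\in S:n_0=0\},\qquad X_i=R_S/R_{S'} .
\]
By \eqref{eq:monotone} both families are closed under allowed moves (for $S'$, note that $n_0=0$ means $n_++n_-=n$), so $X_i$ is a $(\mathfrak g,K)$-module. Its $K$-types are the $R_\Lambda$ with $\Lambda$ in
\[
T_i=S\setminus S'=\{\Lambda:(n_+,n_0,n_-)=(i,1,n-1-i)\}.
\]

\begin{proposition}\label{prop:simple}
The $(\mathfrak g,K)$-module $X_i$ is simple.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:sub} a nonzero submodule is $R_T/R_{S'}$ with $S'\subsetneq T\subset S$ and $T$ closed under allowed moves. We must show $T\supset T_i$. A move from one member of $T_i$ to another is allowed, because a blocked move lowers $n_+$ or $n_-$. So it suffices to join every $\Lambda\in T_i$ to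
\[
\{2i+1,\dots,5,3\}\cup\{1\}\cup\{-3,-5,\dots,-(2n-2i-1)\}
\]
by moves inside $T_i$; the reverse moves are then allowed too. Lower the smallest high element to $3$, the next one to $5$, and so on. Raise the middle element to $1$ if it is $-1$. Raise the largest low element to $-3$, the next one to $-5$, and so on.
\end{proof}

\section{De Rham cohomology and the three layers}\label{sec:layers}

\begin{lemma}\label{lem:derham}
There are isomorphisms $H_d(R)\cong H^{n^2-d}_{\mathrm{dR}}(GL_n)$ onto algebraic de Rham cohomology, and $K$ acts on $H_*(R)$ by the character $\det_1^{\,n}\det_2^{\,2}$. In particular $H_d(R)_E=0$ for all $d$ when $n\ge2$.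
\end{lemma}

\begin{proof}
Let $N=n^2$, let $B_1,\dots,B_N$ be a basis of $\mathfrak p^+$ with dual basis $\beta_1,\dots,\beta_N$, and let $\iota(\beta)$ be the contraction of $\wedge^\bullet\mathfrak p^+$ with $\beta$. Then \eqref{eq:diff} reads $\partial=\sum_s\iota(\beta_s)\otimes\pi(B_s)$. Extend $\iota$ to $\wedge^\bullet(\mathfrak p^+)^*$ by $\iota(\beta\wedge\omega)=\iota(\beta)\iota(\omega)$. The $K$-isomorphisms
\[
\wedge^q(\mathfrak p^+)^*\otimes\wedge^N\mathfrak p^+\to\wedge^{N-q}\mathfrak p^+,\qquad\omega\otimes\nu\mapsto\iota(\omega)\nu,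
\]
carry the differential $\delta=\sum_s(\beta_s\wedge\cdot\,)\otimes\pi(B_s)$ of the complex $\Omega^\bullet=\wedge^\bullet(\mathfrak p^+)^*\otimes R$ to $\partial$. This is Poincar\'e duality: $H_d(R)\cong H^{N-d}(\Omega^\bullet,\delta)\otimes\wedge^N\mathfrak p^+$.

View elements of $\wedge^\bullet(\mathfrak p^+)^*$ as constant forms on $M_n(\mathbb C)=\mathfrak p^+$. Then $\Omega^\bullet$ is the space of algebraic differential forms on $GL_n$, and $\delta=-d$ because $\pi(B)=-\partial_B$. The element $(k_1,k_2)$ acts on constant forms by pullback along $z\mapsto k_1^{-1}zk_2$, so by \eqref{eq:Kaction} it acts on $\Omega^\bullet$ by $\det(k_2)^\kappa$ times this pullback. Thus $(A,D)\in\mathfrak k$ acts by $L_\xi+\kappa\operatorname{tr}D$, where $\xi$ is the polynomial vector field $zD-Az$. By Cartan's formula $L_\xi=d\iota_\xi+\iota_\xi d$, the Lie derivative is zero on cohomology. Since $K$ is connected, it acts on $H^*(\Omega^\bullet)$ by $\det_2^{\,\kappa}$. Finally $\wedge^N\mathfrak p^+=\det_1^{\,n}\det_2^{\,-n}$ and $\kappa-n=2$. The last claim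 holds because $E$ is irreducible of dimension $n^2-1>1$.
\end{proof}

\begin{remark}
The module $R$, which is not simple, violates \eqref{eq:conj} at the character $\det_1^{\,n}\det_2^{\,2}$: the constants give a nonzero class in $H^0_{\mathrm{dR}}$, and $d\det/\det$ gives one in $H^1_{\mathrm{dR}}$, since its restriction $dt/t$ to $\{\operatorname{diag}(t,1,\dots,1)\}$ is not exact. For simple modules we shall use instead the $K$-types at which $H_*(R)$ vanishes.
\end{remark}

The module $R$ has many composition factors, and the vanishing of $H_*(R)_E$ says little about a single one. Restriction to $\mathfrak p^+$ improves this. An allowed lowering move preserves $n_+$, because $3\to1$ is blocked and lowering cannot make an element high. By Corollary~\ref{cor:sub}, $R$ is the direct sum of the $(\mathfrak p^+,K)$-submodules $R_{\{n_+=k\}}$, $0\le k\le n$. Inside the summand with $k=i$ put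
\[
F_k=R_{\{n_+=i,\ n_0\le k\}},\qquad k=0,1,2 .
\]
For $n_+=i$ the condition $n_0\le k$ means $n_-\ge n-i-k$, so the $F_k$ are $(\mathfrak p^+,K)$-submodules by \eqref{eq:monotone}.

\begin{proposition}\label{prop:layers}
We have $F_0\subset F_1\subset F_2$, $H_*(F_2)_E=0$, and $F_1/F_0\cong X_i$ as $(\mathfrak p^+,K)$-modules. The $K$-types of $F_0$, $F_1/F_0$, $F_2/F_1$ are the $R_\Lambda$ with $n_+=i$ and $n_0=0,1,2$ respectively.
\end{proposition}

\begin{proof}
Since $n_0\le2$ always, $F_2=R_{\{n_+=i\}}$ is a direct summand of $R$, and Lemma~\ref{lem:derham} gives the vanishing. We have $F_1\subset R_S$, $F_1\cap R_{S'}=F_0$, and $F_1+R_{S'}=R_S$ because $F_1$ contains $R_{T_i}$. So the inclusion $F_1\to R_S$ induces $F_1/F_0\cong R_S/R_{S'}$.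
\end{proof}

\begin{remark}\label{rem:kappa}
For an arbitrary integer $\kappa$, the proof of Lemma~\ref{lem:trans} gives the coefficients $\ell_j+\kappa-n+1$ and $-\ell_j$, where $\ell_j=\alpha_j+n-j$. For $\kappa\ge n$ the blocked moves $0\to-1$ and $n-\kappa-1\to n-\kappa$ of $\ell_j$ enclose $\kappa-n$ middle values. The value $\kappa=n+2$ is the smallest with two middle values, that is, with three layers. We need three, so that one layer has neighbors on both sides.
\end{remark}

\section{The $E$-part of the chain complexes}\label{sec:chains}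

We now count the copies of $E$ in $\wedge^d\mathfrak p^+\otimes R_\Lambda$. Let $\mathcal P$ be the set of partitions $\sigma=(\sigma_1\ge\dots\ge\sigma_n\ge0)$ with $\sigma_1\le n$, let $|\sigma|=\sum_j\sigma_j$, and let $\sigma'\in\mathcal P$ be the transpose, $\sigma'_k=\#\{j:\sigma_j\ge k\}$. The \emph{skew Cauchy formula} says that
\begin{equation}\label{eq:cauchy}
\wedge^d(V_1\otimes V_2^*)=\bigoplus_{\sigma\in\mathcal P,\ |\sigma|=d}S_\sigma(V_1)\otimes S_{\sigma'}(V_2)^* .
\end{equation}
For $\sigma\in\mathcal P$ put
\[
\Lambda(\sigma)=\{2\sigma_j-2j+1:1\le j\le n\},\qquad\mu(\sigma)=\dim\operatorname{Hom}_{GL_n}(\mathfrak{sl}_n\otimes S_{\sigma'},S_\sigma).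
\]

\begin{lemma}\label{lem:count}
Let $M$ be a $(\mathfrak p^+,K)$-subquotient of $R$ with $K$-types $R_\Lambda$, $\Lambda\in T$. Then
\[
\dim C_d(M)_E=\sum\mu(\sigma),
\]
the sum running over $\sigma\in\mathcal P$ with $|\sigma|=d$ and $\Lambda(\sigma)\in T$. Moreover:
\begin{enumerate}
\item[(a)] if $\sigma\ne\sigma'$, then $\mu(\sigma)=1$ when $\sigma=\sigma'+\varepsilon_a-\varepsilon_b$ with $a\ne b$ and $\sigma'+\varepsilon_a$ dominant, and $\mu(\sigma)=0$ otherwise;
\item[(b)] if $\sigma=\sigma'$, then $\mu(\sigma)+1$ is the number of distinct values among $\sigma_1,\dots,\sigma_n$.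
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:Ktype} and \eqref{eq:cauchy}, $\wedge^d\mathfrak p^+\otimes R_\alpha$ is the sum over $\sigma$ of
\[
\bigl(S_\sigma(V_1)\otimes S_\alpha(V_1)^*\bigr)\otimes\bigl(S_{\sigma'}(V_2)^*\otimes S_\alpha(V_2)\otimes\det\nolimits_2^{\,n+2}\bigr).
\]
By Schur's lemma $\det_1^{\,n+1}$ occurs in the first factor if and only if $S_\sigma\cong S_\alpha\otimes\det^{n+1}$, that is $\alpha_j=\sigma_j-n-1$ for all $j$, and then it occurs once. For this $\alpha$ we have $\lambda_j=2\sigma_j-2j+1$, and the second factor is $S_{\sigma'}^*\otimes S_\sigma\otimes\det_2$, which contains $\mathfrak{sl}(V_2)\otimes\det_2$ exactly $\mu(\sigma)$ times.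

Since $V^*\otimes V=\mathfrak{sl}_n\oplus\mathbb C$, the multiplicity of $S_\sigma$ in $V^*\otimes V\otimes S_{\sigma'}$ is $\mu(\sigma)$ for $\sigma\ne\sigma'$ and $\mu(\sigma)+1$ for $\sigma=\sigma'$. By \eqref{eq:pieri}, applied twice, this multiplicity is the number of pairs $(a,b)$ with $\sigma'+\varepsilon_a$ dominant and $\sigma=\sigma'+\varepsilon_a-\varepsilon_b$. If $\sigma\ne\sigma'$, then $a\ne b$ and the pair is determined by $\sigma-\sigma'$. If $\sigma=\sigma'$, then $a=b$, and $\sigma+\varepsilon_a$ is dominant exactly when $a=1$ or $\sigma_{a-1}>\sigma_a$.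
\end{proof}

The number $\mu(\sigma)$ compares $\sigma$ with its transpose, while the layer of $\sigma$ is determined by $\Lambda(\sigma)$. The next lemma links the two. Let $I=\{\pm1,\pm3,\dots,\pm(2n-1)\}$.

\begin{lemma}\label{lem:transpose}
The map $\sigma\mapsto\Lambda(\sigma)$ is a bijection from $\mathcal P$ to the $n$-element subsets of $I$. It satisfies $\Lambda(\sigma')=I\setminus(-\Lambda(\sigma))$ and $|\sigma|=\frac12\bigl(n^2+\sum_{\lambda\in\Lambda(\sigma)}\lambda\bigr)$.
\end{lemma}

\begin{proof}
The conditions $\sigma_1\le n$ and $\sigma_n\ge0$ say that $\lambda_1\le2n-1$ and $\lambda_n\ge-(2n-1)$, which gives the bijection. The formula for $|\sigma|$ follows from $\sum_j(2j-1)=n^2$. The sets $\Lambda(\sigma')$ and $-\Lambda(\sigma)$ have $n$ elements each and lie in $I$, so it suffices to show that they are disjoint. An equality $2\sigma'_k-2k+1=-(2\sigma_j-2j+1)$ means $\sigma_j+\sigma'_k=j+k-1$. If $\sigma_j\ge k$ then $\sigma'_k\ge j$ and the sum is at least $j+k$. If $\sigma_j\le k-1$ then $\sigma'_k\le j-1$ and the sum is at most $j+k-2$.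
\end{proof}

The two lemmas explain the shape of $E$. A character in the first factor leaves one weight $\alpha$ for each $\sigma$. The exponent $n+1$ makes the reflection $\lambda\mapsto-\lambda$ that describes transposition the same reflection that exchanges high and low integers and preserves the middle ones; in particular
\begin{equation}\label{eq:n0}
n_0(\Lambda(\sigma'))=2-n_0(\Lambda(\sigma)).
\end{equation}
The power of $\det_2$ is then forced by the center of $G$. The simplest candidate, $E_0=\det_1^{\,n+1}\det_2$, counts only the $\sigma$ with $\sigma=\sigma'$, and these have $n_0=1$ by \eqref{eq:n0}. The outer layers then have no chains at $E_0$, so $H_*(X_i)_{E_0}=H_*(F_2)_{E_0}$, and this is zero by Lemma~\ref{lem:derham}. The factor $\mathfrak{sl}(V_2)$ allows $\sigma$ to differ from $\sigma'$ in two places, which is just enough to pass between $n_0=0$ and $n_0=2$.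

\section{The case $n=3$}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=3$, $i=1$, $X=X_1$. Here $\Lambda(\sigma)=\{2\sigma_1-1,\,2\sigma_2-3,\,2\sigma_3-5\}$, and $n_+=1$ means $\sigma_1\ge2$, $\sigma_2\le2$. There are twelve such partitions in $\mathcal P$. The table lists them with $\mu(\sigma)$ from Lemma~\ref{lem:count}. In each row with $\sigma-\sigma'=\varepsilon_a-\varepsilon_b$ the weight $\sigma'+\varepsilon_a$ is dominant; these weights are, in order, $210,311,311,321,321,332$.
\[
\begin{array}{c|c|c|c|c|c|c}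
\sigma&\Lambda(\sigma)&n_0&\sigma'&\sigma-\sigma'&\mu(\sigma)&|\sigma|\\\hline
200&3,-3,-5&0&110&\varepsilon_1-\varepsilon_2&1&2\\
300&5,-3,-5&0&111&(2,-1,-1)&0&3\\\hline
210&3,-1,-5&1&210&0&2&3\\
211&3,-1,-3&1&310&\varepsilon_3-\varepsilon_1&1&4\\
220&3,1,-5&1&220&0&1&4\\
310&5,-1,-5&1&211&\varepsilon_1-\varepsilon_3&1&4\\
221&3,1,-3&1&320&\varepsilon_3-\varepsilon_1&1&5\\
311&5,-1,-3&1&311&0&1&5\\
320&5,1,-5&1&221&\varepsilon_1-\varepsilon_3&1&5\\
321&5,1,-3&1&321&0&2&6\\\hline
222&3,1,-1&2&330&(-1,-1,2)&0&6\\
322&5,1,-1&2&331&\varepsilon_3-\varepsilon_2&1&7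
\end{array}
\]
Let $C_d=C_d(F_2)_E$. By the table and Proposition~\ref{prop:layers},
\[
0\to C_7\xrightarrow{\ \partial_7\ }C_6\xrightarrow{\ \partial_6\ }C_5\xrightarrow{\ \partial_5\ }C_4\xrightarrow{\ \partial_4\ }C_3\xrightarrow{\ \partial_3\ }C_2\to0
\]
is an exact complex with terms of dimensions $1,2,3,3,2,1$. The table also shows that $C_\bullet(F_1)_E$ is the subcomplex of terms of degree at most $6$ and that $C_\bullet(F_0)_E$ is the term $C_2$. So $C_\bullet(X)_E=C_\bullet(F_1)_E/C_\bullet(F_0)_E$ is the complex $C_6\to C_5\to C_4\to C_3$ with the same differentials. It remains exact at $C_5$ and $C_4$, and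
\[
H_6(X)_E=\ker\partial_6=\operatorname{im}\partial_7\cong C_7=\mathbb C,\qquad H_3(X)_E=C_3/\ker\partial_3\cong\operatorname{im}\partial_3=C_2=\mathbb C .
\]
The module $X$ is simple by Proposition~\ref{prop:simple}, and the composition of a projection $H_+\to E$ with an inclusion $E\to H_-$ is a nonzero $\widetilde K$-map.
\end{proof}

Only the rows of the outer layers entered the result. The middle rows show that the index of $X$ at $E$ is $-2+3-3+2=0$, so the $K$-types of $X$ give no hint of the two classes.

\section{The general case}\label{sec:general}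

For larger $n$ the three layers overlap in degree, and truncation is replaced by long exact sequences. As for $n=3$, only the outer layers need to be counted. Let $J=\{5,7,\dots,2n-1\}$, a set of $n-2$ odd numbers with sum $n^2-4$. For $A\subset J$ let $s(A)$ be the sum of the elements of $A$, and put
\[
\Lambda_0(A)=A\cup\{3,-3\}\cup-(J\setminus A),\qquad\Lambda_2(A)=A\cup\{1,-1\}\cup-(J\setminus A).
\]
For $n=3$ the sets $\Lambda_0(\emptyset)$ and $\Lambda_2(\{5\})$ are the first and last rows of the table.

\begin{lemma}\label{lem:outer}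
Let $\sigma\in\mathcal P$ and suppose that $k=n_0(\Lambda(\sigma))$ is $0$ or $2$. If $\Lambda(\sigma)=\Lambda_k(A)$ for some $A\subset J$, then $\mu(\sigma)=1$ and $|\sigma|=s(A)+2$. Otherwise $\mu(\sigma)=0$.
\end{lemma}

\begin{proof}
Let $\Lambda=\Lambda(\sigma)$ and $\Lambda'=\Lambda(\sigma')$. By \eqref{eq:n0}, one of these sets contains both $1$ and $-1$ and the other contains neither. In particular $\sigma\ne\sigma'$, and Lemma~\ref{lem:count}(a) applies.

Suppose $\mu(\sigma)\ne0$. Then $\Lambda$ arises from $\Lambda'$ by adding $2$ to one element and subtracting $2$ from another. If $k=0$, the elements $1,-1$ of $\Lambda'$ are not in $\Lambda$, so they are the two that change, and their new values are not $\pm1$. This forces $1\to3$ and $-1\to-3$, so $\Lambda$ contains $\pm3$ and not $\pm1$. If $k=2$, the elements $1,-1$ of $\Lambda$ are not in $\Lambda'$, so they are the two new values, and the old values are not $\pm1$. This forces $3\to1$ and $-3\to-1$, so $\Lambda$ contains $\pm1$ and not $\pm3$. In both cases $\Lambda$ and $\Lambda'$ agree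 outside $\{\pm1,\pm3\}$. For $x\in J$, Lemma~\ref{lem:transpose} then gives $x\in\Lambda\iff x\in\Lambda'\iff-x\notin\Lambda$. Hence $\Lambda=\Lambda_k(A)$ with $A=\Lambda\cap J$.

Conversely, let $\Lambda=\Lambda_k(A)$ and $r=|A|$. Then $\Lambda'=I\setminus(-\Lambda)=\Lambda_{2-k}(A)$. In decreasing order, $\Lambda_0(A)$ and $\Lambda_2(A)$ agree except in places $r+1$ and $r+2$, where they read $3,-3$ and $1,-1$. If $k=0$, then $\sigma=\sigma'+\varepsilon_{r+1}-\varepsilon_{r+2}$, and $\sigma'+\varepsilon_{r+1}$ is dominant because $3\notin\Lambda_2(A)$. If $k=2$, then $\sigma=\sigma'+\varepsilon_{r+2}-\varepsilon_{r+1}$, and $\sigma'+\varepsilon_{r+2}$ is dominant because $-1\notin\Lambda_0(A)$. So $\mu(\sigma)=1$. The elements of $\Lambda$ sum to $s(A)-(n^2-4-s(A))$, and Lemma~\ref{lem:transpose} gives $|\sigma|=s(A)+2$.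
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The set $\Lambda_0(A)$ has $|A|+1$ high elements and $\Lambda_2(A)$ has $|A|$. By Lemmas~\ref{lem:count} and~\ref{lem:outer}, $C_\bullet(F_0)_E$ has one basis vector in degree $s(A)+2$ for each $A\subset J$ with $|A|=i-1$, and $C_\bullet(F_2/F_1)_E$ has one in degree $s(A)+2$ for each $A\subset J$ with $|A|=i$. Since $s(A)\equiv|A|\pmod2$, each complex lives in degrees of one parity and has zero differential. The long exact sequence of $0\to F_1\to F_2\to F_2/F_1\to0$ and the vanishing of $H_*(F_2)_E$ give $H_d(F_1)_E\cong H_{d+1}(F_2/F_1)_E$. Therefore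
\begin{align}
\dim H_d(F_0)_E&=\#\{A\subset J:|A|=i-1,\ s(A)+2=d\},\label{eq:F0}\\
\dim H_d(F_1)_E&=\#\{A\subset J:|A|=i,\ s(A)+1=d\}.\label{eq:F1}
\end{align}
Both vanish unless $d\equiv i+1\pmod 2$. Let $\rho_d\colon H_d(F_0)_E\to H_d(F_1)_E$ be induced by the inclusion. The long exact sequence of $0\to F_0\to F_1\to X_i\to0$ gives
\[
0\to\operatorname{coker}\rho_d\to H_d(X_i)_E\to\ker\rho_{d-1}\to0 ,
\]
and by parity
\begin{equation}\label{eq:HX}
H_d(X_i)_E\cong\begin{cases}\operatorname{coker}\rho_d,&d\equiv i+1\pmod2,\\ \ker\rho_{d-1},&d\equiv i\pmod2.\end{cases}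
\end{equation}
We do not know the maps $\rho_d$, but in degrees where the source or the target vanishes we do not need them. We use $1+3+\dots+(2m-1)=m^2$.

\emph{The top degree.} The largest degree in \eqref{eq:F1} comes from the unique set of the $i$ largest elements of $J$; it is $D=n^2-(n-i)^2+1$. The largest degree in \eqref{eq:F0} is $n^2-(n-i+1)^2+2=D-2(n-i)<D$. So $\operatorname{coker}\rho_D=\mathbb C$, and $\dim H_D(X_i)_E=1$.

\emph{The bottom degree.} The smallest degree in \eqref{eq:F0} comes from the unique set $\{5,\dots,2i+1\}$, empty for $i=1$; it is $d_0=(i+1)^2-4+2=(i+1)^2-2$. The smallest degree in \eqref{eq:F1} is $(i+2)^2-4+1=d_0+2(i+1)>d_0$. So $\ker\rho_{d_0}=\mathbb C$, and $\dim H_{d_0+1}(X_i)_E=1$ with $d_0+1=i(i+2)$.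

The degrees $D\equiv i+1$ and $i(i+2)\equiv i$ have opposite parity.

\emph{The case $i=1$.} By \eqref{eq:F0}, $H_*(F_0)_E$ is $\mathbb C$ in degree $2$. By \eqref{eq:F1}, $H_*(F_1)_E$ is $\mathbb C$ in each degree $x+1$ with $x\in J$, that is in degrees $6,8,\dots,2n$. All $\rho_d$ vanish, and \eqref{eq:HX} gives $\mathbb C$ exactly in degrees $3$ and $6,8,\dots,2n$.

\emph{The case $i=n-2$.} In \eqref{eq:F1} only $A=J$ occurs, in degree $n^2-3$. In \eqref{eq:F0} we have $A=J\setminus\{x\}$, in degree $n^2-2-x\le n^2-7$. All $\rho_d$ vanish, and \eqref{eq:HX} gives $\mathbb C$ exactly in degree $n^2-3$ and in the degrees $n^2-1-x$. Writing $x=2n-1-2a$ with $0\le a\le n-3$, these are the degrees $n^2-2n+2a$.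
\end{proof}

\begin{remark}
The condition $i\ge1$ makes \eqref{eq:F0} nonzero, and $i\le n-2$ makes \eqref{eq:F1} nonzero. For $i=0$ or $i=n-1$ one outer layer has no chains at $E$, and \eqref{eq:HX} puts the $E$-part of the homology of $F_1/F_0$ in degrees of one parity. This is why the construction needs $n\ge3$. For intermediate $i$ the degrees in \eqref{eq:F0} and \eqref{eq:F1} can coincide, as $11+2=5+7+1$ does for $n=6$, $i=2$. The argument does not determine $\rho_d$ in such a degree.
\end{remark}

\section{Other groups}\label{sec:other}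

\begin{corollary}\label{cor:SU}
The conjecture fails for $U(n,n)$ and for $SU(n,n)$ for every $n\ge3$, for either labeling of $\mathfrak p^+$ and $\mathfrak p^-$.
\end{corollary}

\begin{proof}
For $U(n,n)$ with $\mathfrak p^+$ the $B$-block this is Theorem~\ref{thm:B}. The group $SU(n,n)$ has maximal compact subgroup $K'=S(U(n)\times U(n))$ and the same $\mathfrak p^\pm$. We have $K=U(1)\cdot K'$, since every complex number of modulus one has a $2n$-th root, and $\mathfrak{gl}_{2n}=\mathbb C1\oplus\mathfrak{sl}_{2n}$. By \eqref{eq:Kaction} the scalar $t\in U(1)$ acts on $R$ by $t^{n\kappa}$, and the identity matrix of $\mathfrak g$ acts by $n\kappa$. So every $(\mathfrak{sl}_{2n},K')$-submodule of $X_i$ is a $(\mathfrak g,K)$-submodule, and $X_i$ stays simple. A nonzero $K$-map $H_+\to H_-$ is a nonzero $K'$-map.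

For the other labeling let $\theta(g)=JgJ$ with $J=\begin{pmatrix}0&1_n\\1_n&0\end{pmatrix}$. Since $J\operatorname{diag}(1_n,-1_n)J=-\operatorname{diag}(1_n,-1_n)$, the automorphism $\theta$ preserves $U(n,n)$, $SU(n,n)$, $K$ and $K'$, and it exchanges the $B$- and $C$-blocks. Let $X_i^\theta$ be the simple module obtained by composing the actions with $\theta$. Then $\theta\otimes1\colon\wedge^\bullet\mathfrak p^-\otimes X_i^\theta\to\wedge^\bullet\mathfrak p^+\otimes X_i$ is an isomorphism of complexes that carries the action of $k$ to that of $\theta(k)$. Hence $E\circ\theta$ occurs in both the even and the odd part of $H_*(\mathfrak p^-,X_i^\theta)$.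
\end{proof}

Products show that the cancellation in the index is unbounded.

\begin{corollary}\label{cor:product}
Let $X$ be as in Theorem~\ref{thm:A}, $r\ge1$ and $G=U(3,3)^r$. Then $X^{\boxtimes r}$ is simple, the $K$-type $E^{\boxtimes r}$ occurs $2^{r-1}$ times in each of $H_+(\mathfrak p^+,X^{\boxtimes r})$ and $H_-(\mathfrak p^+,X^{\boxtimes r})$, and the index at $E^{\boxtimes r}$ vanishes.
\end{corollary}

\begin{proof}
The module $X^{\boxtimes r}$ is multiplicity free with $K$-types indexed by $T_1^{\,r}$, and any two of them are joined by allowed moves in the separate factors. So it is simple, as in Proposition~\ref{prop:simple}. Its complex \eqref{eq:diff} is the tensor product of the complexes of the factors, and the K\"unneth formula gives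
\[
\sum_d\dim H_d(\mathfrak p^+,X^{\boxtimes r})_{E^{\boxtimes r}}\,q^d=(q^3+q^6)^r .
\]
The value at $q=1$ is the total multiplicity $2^r$, and the value at $q=-1$ is the index $0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Huang} Jing-Song Huang, \emph{Dirac cohomology, elliptic representations and endoscopy}, arXiv:1511.07618 (2015).
\end{thebibliography}
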